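
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Closed manifolds without completely hyperbolic $\mathbb{R}^n$-actions}


\begin{abstract}
A nondegenerate action of $\mathbb{R}^n$ on a closed $n$-manifold is completely hyperbolic if it has a fixed point and all its transversal linear parts are diagonalizable over $\mathbb{R}$. It was conjectured that for $n\ge 3$ every closed $n$-manifold admits such an action. We show that a manifold with such an action has a tangent bundle that is stably a sum of real line bundles. Hence its real Pontryagin classes vanish, and it is stably parallelizable if it is simply connected. This disproves the conjecture in every dimension $n\ge4$: there is no completely hyperbolic action on $\mathbb{CP}^2\times T^{n-4}$, nor on the nontrivial linear $S^{n-2}$-bundle over $S^2$. In the other direction, we show that the class of manifolds with completely hyperbolic actions is closed under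 connected sums, products and finite connected coverings. Together with classification theorems, these results settle existence for closed simply connected $5$-manifolds with torsion-free $H_2$ and for closed $2$-connected $6$-manifolds, and, up to the choice of the smooth structure, for closed simply connected $4$-manifolds. The case $n=3$ is not decided.
\end{abstract}

\section{The question and the results}

\subsection{Hyperbolic actions}

Let $M$ be a connected closed (compact, without boundary) smooth manifold of dimension $n\ge1$, with a smooth action $\rho$ of $\mathbb{R}^n$. For $a\in\mathbb{R}^n$ let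
\[
X_a(z)=\tfrac{d}{dt}\big|_{t=0}\,\rho(ta,z).
\]
The map $a\mapsto X_a$ is linear, and the fields $X_a$ commute. Conversely, $n$ commuting vector fields on the compact manifold $M$ are complete and generate an action. By a \emph{basis of generators} we mean the fields $X_{b_1},\dots,X_{b_n}$ belonging to a basis $b_1,\dots,b_n$ of $\mathbb{R}^n$.

The \emph{rank} $r$ of $z\in M$ is the dimension of the orbit $\mathcal O_z$. The tangent space $T_z\mathcal O_z$ is the set of all $X_a(z)$, so the \emph{isotropy algebra} $\mathfrak g_z=\{a: X_a(z)=0\}$ has dimension $n-r$. A point of rank $0$ is a fixed point.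

A vector field $Y$ with $Y(z)=0$ has a \emph{linear part} at $z$: the endomorphism of $T_zM$ given in coordinates by the Jacobian matrix of $Y$. If $Y=X_a$ with $a\in\mathfrak g_z$, then evaluating $[X_b,Y]=0$ at $z$ shows that this endomorphism kills $X_b(z)$ for every $b$. It therefore induces an endomorphism of the transversal space $T_zM/T_z\mathcal O_z\cong\mathbb{R}^{n-r}$. We obtain a linear map
\[
\mathfrak g_z\longrightarrow \mathfrak{gl}(T_zM/T_z\mathcal O_z).
\]

\begin{definition}
The point $z$ is \emph{nondegenerate} if the image of this map is an $(n-r)$-dimensional abelian subalgebra that is a Cartan subalgebra of $\mathfrak{gl}(n-r,\mathbb{R})$. Points of rank $n$ are nondegenerate.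
\end{definition}

Up to conjugation, such a Cartan subalgebra is a direct sum of $h$ copies of $\mathbb{R}$, each acting diagonally on one real coordinate, and $e$ copies of $\mathbb{C}$, each acting on $\mathbb{R}^2\cong\mathbb{C}$ by complex multiplication, where $h+2e=n-r$. The point $z$ is \emph{hyperbolic} if $e=0$. The Cartan subalgebra is then conjugate to the algebra of all diagonal matrices.

\begin{definition}
A \emph{hyperbolic action} is an action of $\mathbb{R}^n$ on $M^n$ for which every point is nondegenerate and hyperbolic. A hyperbolic action with at least one fixed point is called \emph{completely hyperbolic}.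
\end{definition}

For $n=1$ a hyperbolic action is a vector field on the circle with nonzero derivative at each zero, for instance $\sin t\,\partial_t$. In general we shall see (Lemma~\ref{lem:normal}) that near a hyperbolic point of rank $r=n-h$ there are coordinates in which suitable generators are
\[
x_1\partial_{x_1},\ \dots,\ x_h\partial_{x_h},\quad \partial_{y_1},\ \dots,\ \partial_{y_r}.
\]
The orbits near such a point look like the pieces into which the hyperplanes $x_k=0$ and their intersections cut $\mathbb{R}^n$. So $M$ is divided into open orbits by hypersurfaces with normal crossings. A typical example is the sphere $S^n$, cut by the coordinate hyperplanes of $\mathbb{R}^{n+1}$ into $2^{n+1}$ simplices (Section~\ref{sec:constructions}).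

It is known that every closed surface, orientable or not, admits a completely hyperbolic action; Section~\ref{sec:constructions} contains a construction. Nguyen Tien Zung and Nguyen Van Minh \cite{ZM} posed the following conjecture for higher dimensions.

\medskip
\noindent\textbf{Conjecture.} \emph{For $n\ge3$, any closed smooth $n$-dimensional manifold admits a completely hyperbolic nondegenerate action of $\mathbb{R}^n$.}
\medskip

The surfaces support this guess, and so do the constructions of Section~\ref{sec:constructions}: completely hyperbolic actions survive products and connected sums. There is an obstruction nevertheless. Away from the singular hypersurfaces the generators trivialize $TM$, so all the twisting of $TM$ must come from the hypersurfaces. What a hypersurface contributes is a \emph{real} line bundle, which is invisible to rational characteristic classes and trivial on a simply connected manifold.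

\subsection{Results}

We write $\underline{\mathbb{R}}^k$ for a trivial bundle of rank $k$, and $\mathbb{Z}_2=\mathbb{Z}/2$. The total Stiefel--Whitney class is denoted by $w$; Stiefel--Whitney classes are always written with a bundle or a manifold as argument. The obstruction does not need a fixed point.

\begin{theorem}\label{thm:splitting}
Let $M$ be a closed connected $n$-manifold with a hyperbolic action. Then there are finitely many real line bundles $L_1,\dots,L_m$ on $M$ with
\[
TM\oplus\underline{\mathbb{R}}^m\;\cong\;L_1\oplus\dots\oplus L_m\oplus\underline{\mathbb{R}}^n .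
\]
Consequently:
\begin{enumerate}
\item[(1)] $w(M)=\prod_i\bigl(1+w_1(L_i)\bigr)$ with $w_1(L_i)\in H^1(M;\mathbb{Z}_2)$.
\item[(2)] All Pontryagin classes of $M$ vanish in $H^{>0}(M;\mathbb{R})$. In particular, if $M$ is oriented, its signature is $0$.
\item[(3)] The finite covering of $M$ belonging to $\ker\bigl(\pi_1M\to H_1(M;\mathbb{Z}_2)\bigr)$ is stably parallelizable. If $H^1(M;\mathbb{Z}_2)=0$, then $M$ itself is stably parallelizable.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:disproof}
For every $n\ge4$ the following closed connected $n$-manifolds admit no hyperbolic action: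
\begin{enumerate}
\item[(i)] $\mathbb{CP}^2\times N$ for every closed connected manifold $N$ of dimension $n-4$, for example $N=T^{n-4}$;
\item[(ii)] the simply connected manifold $E_n=S(\xi)$, the sphere bundle of a vector bundle $\xi\to S^2$ of rank $n-1$ with $w_2(\xi)\neq0$.
\end{enumerate}
By contrast, the trivial bundle $S^2\times S^{n-2}$ admits a completely hyperbolic action.
\end{theorem}

In particular the conjecture is false, in every dimension $n\ge4$. For $n=3$ the splitting of Theorem~\ref{thm:splitting} excludes no manifold (Section~\ref{sec:three}), and we do not decide whether every closed $3$-manifold admits a completely hyperbolic action.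

\begin{theorem}\label{thm:constructions}
For fixed $n\ge2$, the class of closed connected $n$-manifolds admitting a completely hyperbolic action is closed under connected sum, for either choice of gluing. The union of these classes over all $n\ge1$ is closed under products and under finite connected coverings, and it contains $S^n$ and $\mathbb{RP}^n$ for all $n\ge1$ and all closed connected surfaces.
\end{theorem}

Combined with classification theorems, Theorems~\ref{thm:splitting} and~\ref{thm:constructions} give the following. Empty connected sums are spheres.

\begin{corollary}\label{cor:low}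
\begin{enumerate}
\item[(a)] If a closed simply connected smooth $4$-manifold admits a completely hyperbolic action, it is homeomorphic to some $\#_k(S^2\times S^2)$, $k\ge0$. Conversely, every $\#_k(S^2\times S^2)$ with its standard smooth structure admits one.
\item[(b)] For a closed simply connected $5$-manifold $M$ with torsion-free $H_2(M;\mathbb{Z})$ the following are equivalent: $M$ admits a completely hyperbolic action; $w_2(M)=0$; $M$ is diffeomorphic to some $\#_k(S^2\times S^3)$, $k\ge 0$.
\item[(c)] Every closed $2$-connected $6$-manifold admits a completely hyperbolic action.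
\end{enumerate}
\end{corollary}

Section~\ref{sec:circle} shows the main idea on the circle. Sections~\ref{sec:normal} and~\ref{sec:hypersurfaces} prepare the local normal form and the line bundles, Section~\ref{sec:splitting} proves Theorem~\ref{thm:splitting}, and Section~\ref{sec:disproof} disproves the conjecture. Sections~\ref{sec:three} and~\ref{sec:constructions} treat dimension three and the constructions; the nonexistence part of Theorem~\ref{thm:disproof} uses neither.

\section{The idea on the circle}\label{sec:circle}

Let $M=\mathbb{R}/2\pi\mathbb{Z}$ and $X_a=a\sin t\,\partial_t$ for $a\in\mathbb{R}$. The bundle map $\underline{\mathbb{R}}\to TM$, $a\mapsto X_a$, is an isomorphism except at the zeros $t=0$ and $t=\pi$. We want to turn it into an injective map by enlarging the target, and then identify the cokernel.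

Let $\mu$ be the M\"obius line bundle, whose sections are the functions $s$ on $\mathbb{R}$ with $s(t+2\pi)=-s(t)$. Differentiation is a connection on $\mu$. The two sections
\[
s_1=\sin(t/2),\qquad s_2=\cos(t/2)
\]
vanish simply, $s_1$ exactly at $t=0$ and $s_2$ exactly at $t=\pi$. Using $\sin t=2\sin(t/2)\cos(t/2)$ we compute
\[
X_as_1=a\cos^2(t/2)\,s_1,\qquad X_as_2=-a\sin^2(t/2)\,s_2 .
\]
Thus each section is reproduced up to a smooth factor, $\lambda_1(a)=a\cos^2(t/2)$ or $\lambda_2(a)=-a\sin^2(t/2)$. At the zero of $s_1$ the field $X_a$ vanishes, but $\lambda_1(a)=a$ is the derivative of $X_a$ there. Likewise $\lambda_2(a)=-a$ is the derivative of $X_a$ at the zero of $s_2$. Hence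
\[
i(a)=\bigl(X_a,\lambda_1(a),\lambda_2(a)\bigr)=a\bigl(\sin t\,\partial_t,\ \cos^2(t/2),\ -\sin^2(t/2)\bigr)
\]
is an injective bundle map $\underline{\mathbb{R}}\to TM\oplus\underline{\mathbb{R}}^2$. The two identities for $X_as_1$ and $X_as_2$ say that $p\circ i=0$ for
\[
p:TM\oplus\underline{\mathbb{R}}^2\to\mu\oplus\mu,\qquad
p(v\,\partial_t,c_1,c_2)=\Bigl(\tfrac v2\cos\tfrac t2-c_1\sin\tfrac t2,\ -\tfrac v2\sin\tfrac t2-c_2\cos\tfrac t2\Bigr).
\]
The map $p$ is surjective, because two of its $2\times2$ minors are $-\frac12\sin^2(t/2)$ and $-\frac12\cos^2(t/2)$, which never vanish together. So $0\to\underline{\mathbb{R}}\to TM\oplus\underline{\mathbb{R}}^2\to\mu\oplus\mu\to0$ is exact, and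
\[
TM\oplus\underline{\mathbb{R}}^2\cong\mu\oplus\mu\oplus\underline{\mathbb{R}} .
\]

In general the zeros become hypersurfaces, which cross. To repeat the argument we need coordinates in which the generators are as simple as $x\,\partial_x$ (Section~\ref{sec:normal}), and we need to distribute the hypersurfaces over several line bundles so that branches that cross belong to different bundles (Section~\ref{sec:hypersurfaces}). The second point matters. Suppose two branches $x_1=0$ and $x_2=0$ are lumped together into the section $s=x_1x_2$. Then the field $b_1x_1\partial_{x_1}+b_2x_2\partial_{x_2}$ reproduces $s$ with factor $b_1+b_2$ only, and at the crossing point the kernel $b_1+b_2=0$ survives.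

\section{The local normal form}\label{sec:normal}

We first linearize a single vector field whose linear part is the identity. The linearizing map should be $\lim_{t\to\infty}e^t\varphi_{-t}$, where $\varphi$ is the flow. The difficulty is smoothness of this limit over infinite time. The substitution $s=e^{-t}$ turns it into the evolution of a regular differential equation over the finite interval $[0,1]$.

\begin{lemma}\label{lem:euler}
Let $Z$ be a smooth vector field near $0\in\mathbb{R}^h$ with $Z(0)=0$ and linear part the identity. Then there is a local diffeomorphism $\Phi$ with $\Phi(0)=0$ and $d\Phi_0=\mathrm{id}$ which takes $Z$ to the Euler field $\sum_i x_i\partial_{x_i}$.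
\end{lemma}

\begin{proof}
Write $Z(x)=x+Q(x)$ with $Q(0)=0$ and $dQ_0=0$, and let $\delta>0$ be such that $Q$ is defined and smooth for $|x|<2\delta$. For $|s|<2$ and $|u|<\delta$ put
\[
R(s,u)=\int_0^1(1-\tau)\,D^2Q(\tau su)(u,u)\,d\tau .
\]
This is smooth, and Taylor's formula gives $Q(su)=s^2R(s,u)$. For each $s$ we have $R(s,u)=O(|u|^2)$ as $u\to0$, so $R(s,0)=0$ and $D_uR(s,0)=0$.

Let $u(s;x)$ solve $\frac{du}{ds}=R(s,u)$ with $u(1;x)=x$. For $x=0$ the solution is $0$. So for $x$ near $0$ the solution exists on $[0,1]$, stays in $|u|<\delta$, and depends smoothly on $x$. Put $\Phi(x)=u(0;x)$. This is a local diffeomorphism, being the evolution map of a smooth differential equation from $s=1$ to $s=0$. It fixes $0$, and $d\Phi_0=\mathrm{id}$ because the linearized equation along $u=0$ is $\dot v=0$.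

For $t\ge0$ put $y(t)=e^{-t}u(e^{-t};x)$. Then $y(0)=x$ and
\[
y'=-y-e^{-2t}R(e^{-t},u)=-y-Q(e^{-t}u)=-Z(y).
\]
So $y(t)=\varphi_{-t}(x)$ with $\varphi$ the flow of $Z$, and $\Phi(x)=\lim_{t\to\infty}e^t\varphi_{-t}(x)$. It follows that $\Phi(\varphi_{-\tau}(x))=e^{-\tau}\Phi(x)$ for small $\tau\ge0$. Differentiating at $\tau=0$ gives $d\Phi_x(Z(x))=\Phi(x)$, which is the assertion.
\end{proof}

At a hyperbolic point, a single generator vanishing there may have many zero eigenvalues, and its linearization on its own is then not covered by Lemma~\ref{lem:euler}. But the sum of suitable generators expands all transversal directions. We linearize that sum; commutation then forces the individual fields to be linear.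

\begin{lemma}\label{lem:normal}
Let $z$ be a nondegenerate hyperbolic point of rank $r$, and put $h=n-r$. There are a basis $w_1,\dots,w_h,c_1,\dots,c_r$ of $\mathbb{R}^n$ and coordinates $(x_1,\dots,x_h,y_1,\dots,y_r)$ centered at $z$ on a neighborhood $U$ of $z$, with image a box $(-\varepsilon,\varepsilon)^n$, such that on $U$
\[
X_{w_k}=x_k\partial_{x_k},\qquad X_{c_j}=\partial_{y_j}.
\]
\end{lemma}

\begin{proof}
\emph{Straightening the orbit.} Choose a basis of generators $X_1,\dots,X_r$, $Y_1,\dots,Y_h$ such that $X_1(z),\dots,X_r(z)$ are independent and the $Y_k$ vanish at $z$. Since the $X_j$ commute, there are coordinates $(x,y)$ centered at $z$ with $X_j=\partial_{y_j}$. If $h=0$, we are done. As $[\partial_{y_j},Y_k]=0$, the coefficients of $Y_k$ do not depend on $y$: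
\[
Y_k=Z_k+\sum_jg_{kj}(x)\,\partial_{y_j},
\]
where $Z_k$ is a vector field in the variables $x$, and $Z_k(0)=0$, $g_{kj}(0)=0$. The transversal space at $z$ has the coordinates $x$, so the transversal linear parts of the $Y_k$ are the linear parts of the $Z_k$. The $x$- and $y$-components of $[Y_k,Y_l]=0$ are
\begin{equation}\label{eq:commute}
[Z_k,Z_l]=0,\qquad Z_kg_{lj}=Z_lg_{kj}.
\end{equation}

\emph{Linearizing the transversal part.} By hypothesis the linear parts of $Z_1,\dots,Z_h$ span an $h$-dimensional algebra conjugate to the algebra of all diagonal matrices. After a linear change of $x$ and of the basis $(Y_k)$, the linear part of $Z_k$ is the matrix unit $E_{kk}$. Then $Z=\sum_kZ_k$ has linear part the identity. By Lemma~\ref{lem:euler} we may change $x$, with derivative $\mathrm{id}$ at $0$, so that $Z=\sum_ix_i\partial_{x_i}$. This affects neither $X_j=\partial_{y_j}$ nor the linear parts of the $Z_k$. Shrink the domain to a box.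

Let $f$ be the coefficient of $\partial_{x_i}$ in $Z_k$. Since $[Z,f\partial_{x_i}]=(Zf-f)\partial_{x_i}$, the relation $[Z,Z_k]=0$ says $Zf=f$, that is, $f(tx)=tf(x)$ for $0<t\le1$. Hence $f(x)=\lim_{t\to0}f(tx)/t=df_0(x)$ is linear. So $Z_k$ equals its linear part, $Z_k=x_k\partial_{x_k}$.

\emph{Removing the $g_{kj}$.} Put $g_j=\sum_kg_{kj}$ and
\[
\eta_j(x)=\int_0^1g_j(tx)\,\frac{dt}{t}.
\]
The integrand is smooth in $(t,x)$ because $g_j(0)=0$, so $\eta_j$ is smooth, and $\eta_j(0)=0$. From $\eta_j(\tau x)=\int_0^\tau g_j(sx)\,\frac{ds}{s}$ we get $Z\eta_j=g_j$. Summing the second relation of \eqref{eq:commute} over $l$ gives $Z_kg_j=Zg_{kj}$. Since $Z$ and $Z_k$ commute,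
\[
Z(Z_k\eta_j-g_{kj})=Z_kg_j-Zg_{kj}=0 .
\]
So $Z_k\eta_j-g_{kj}$ is constant along rays and equals its value $0$ at the origin. Set $y'_j=y_j-\eta_j(x)$. Then $X_i(y'_j)=\delta_{ij}$, $X_i(x_l)=0$, $Y_k(y_j')=g_{kj}-Z_k\eta_j=0$ and $Y_k(x_l)=\delta_{kl}x_k$. In the coordinates $(x,y')$ we therefore have $X_j=\partial_{y_j'}$ and $Y_k=x_k\partial_{x_k}$. Shrink again to a box.
\end{proof}

We call $U$ with these data a \emph{normal chart} with labels $w_1,\dots,w_h$. At a point $(x,y)$ of a normal chart, the isotropy algebra is spanned by the $w_k$ with $x_k=0$, and the rank is $n-\#\{k:x_k=0\}$.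

\section{Labeled hypersurfaces and their line bundles}\label{sec:hypersurfaces}

The hyperplanes $x_k=0$ of the normal charts have to be assembled into global hypersurfaces, with crossing branches kept apart. A priori, a branch followed around $M$ might come back as another branch through the same point. The action itself prevents this, because each branch carries a global label in $\mathbb{R}^n$.

Let $M$ carry a hyperbolic action. At a point $z$ of rank $n-1$ the isotropy algebra is a line, and by nondegeneracy it acts on the $1$-dimensional transversal space by a nonzero functional. Let $w(z)\in\mathbb{R}^n$ be the unique isotropy vector that acts there as multiplication by $1$. This definition does not refer to a chart. In a normal chart, at a point where $x_k$ is the only vanishing $x$-coordinate, $w(z)=w_k$. The labels $w_1,\dots,w_h$ of one chart are linearly independent, hence distinct.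

For $w\in\mathbb{R}^n$ let
\[
H_w=\overline{\{z\in M:\ \operatorname{rank}z=n-1,\ w(z)=w\}} .
\]
Let $U$ be a normal chart with labels $w_1,\dots,w_h$. Inside $U$ the set under the bar is $\{x_k=0,\ x_i\ne0\ (i\neq k)\}$ if $w=w_k$, and it is empty if $w$ is none of the labels. As $U$ is open, $H_w\cap U$ is the closure in $U$ of this set, so
\begin{equation}\label{eq:Hlocal}
H_w\cap U=\{x_k=0\}\ \text{ if } w=w_k,\qquad H_w\cap U=\emptyset\ \text{ if } w\notin\{w_1,\dots,w_h\}.
\end{equation}
So $H_w$ is a closed embedded hypersurface, possibly disconnected or empty. Since $M$ is compact, finitely many normal charts cover it, each with at most $n$ labels. Hence the set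
\[
W=\{w:\ H_w\neq\emptyset\}
\]
is finite. Let $m=|W|$.

\medskip\noindent
\textbf{The line bundle of $H_w$.} Let $U_\alpha$ run through all normal charts. For $w\in W$ let $f_\alpha$ be the coordinate $x_k$ of $U_\alpha$ if $w=w_k$ is a label of $U_\alpha$, and $f_\alpha=1$ otherwise. By \eqref{eq:Hlocal}, $f_\alpha$ vanishes exactly on $H_w\cap U_\alpha$, with nonzero differential there. On $U_\alpha\cap U_\beta$ we have $f_\alpha=q_{\alpha\beta}f_\beta$ with $q_{\alpha\beta}$ smooth: this is clear if $f_\beta=1$, and otherwise it holds because a smooth function vanishing on $\{x_k=0\}$ is locally $x_k$ times a smooth function. The function $q_{\alpha\beta}$ has no zeros, off $H_w$ because $f_\alpha\ne0$ there, and on $H_w$ because $df_\alpha=q_{\alpha\beta}\,df_\beta$ there. The $q_{\alpha\beta}$ form a cocycle, as one sees on the dense set $M\setminus H_w$ where $q_{\alpha\beta}=f_\alpha/f_\beta$. They define a real line bundle $L_w$, and the $f_\alpha$ form a section $s_w$ of $L_w$. In every normal chart with label $w=w_k$,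
\begin{equation}\label{eq:slocal}
s_w=x_k\,e_k\quad\text{with a nonvanishing local section } e_k \text{ of } L_w,
\end{equation}
and $s_w$ has no zeros off $H_w$.

\section{The stable splitting}\label{sec:splitting}

\begin{proof}[Proof of the splitting in Theorem~\ref{thm:splitting}]
The line bundles will be the $L_w$, $w\in W$. Choose a connection on each $L_w$, written $\nabla$. We first find the factor by which $X_a$ reproduces $s_w$. Off $H_w$ the section $s_w$ does not vanish, so for $a\in\mathbb{R}^n$ there is a unique smooth function $\lambda_w(a)$ with
\begin{equation}\label{eq:lambda}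
\nabla_{X_a}s_w=\lambda_w(a)\,s_w .
\end{equation}
We claim that $\lambda_w(a)$ extends smoothly over $H_w$. In a normal chart with $w=w_k$ use \eqref{eq:slocal} and write $\nabla e_k=\theta\otimes e_k$ and $a=\sum_lb_lw_l+\sum_jd_jc_j$. Then $X_ax_k=b_kx_k$, so
\begin{equation}\label{eq:lambdalocal}
\nabla_{X_a}s_w=\bigl(b_k+\theta(X_a)\bigr)s_w,\qquad \lambda_w(a)=b_k+\theta(X_a).
\end{equation}
This proves the claim. Since $M\setminus H_w$ is dense, the extension is unique, linear in $a$, and satisfies \eqref{eq:lambda} everywhere. In other words, the square of bundle maps
\[
\begin{array}{ccc}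
\underline{\mathbb{R}}^n & \xrightarrow{\ \ a\,\mapsto\, X_a\ \ } & TM\\[4pt]
{\scriptstyle(\lambda_w)_w}\big\downarrow & & \big\downarrow{\scriptstyle(\nabla s_w)_w}\\[6pt]
\underline{\mathbb{R}}^m & \xrightarrow{\ (c_w)\,\mapsto\,(c_ws_w)\ } & \displaystyle\bigoplus_{w\in W}L_w
\end{array}
\]
commutes. In a normal chart the upper row is the diagonal matrix with entries $x_1,\dots,x_h,1,\dots,1$, and the lower row is diagonal with entries $x_1,\dots,x_h$ and $m-h$ nowhere vanishing entries. So the rows degenerate in the same way, and the columns match the degenerations. This is the reason for the exactness of the sequence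
\[
0\longrightarrow\underline{\mathbb{R}}^n\xrightarrow{\ i\ }TM\oplus\underline{\mathbb{R}}^m\xrightarrow{\ p\ }\bigoplus_{w\in W}L_w\longrightarrow0,
\]
\[
i(a)=\bigl(X_a,(\lambda_w(a))_w\bigr),\qquad p\bigl(v,(c_w)_w\bigr)=\bigl(\nabla_vs_w-c_ws_w\bigr)_w .
\]
We check exactness at a point $z$, in a normal chart centered at $z$ with labels $w_1,\dots,w_h$. By \eqref{eq:Hlocal} these are exactly the labels $w$ with $z\in H_w$.

\emph{$p\circ i=0$.} This is \eqref{eq:lambda}.

\emph{$i$ is injective.} Suppose $X_a(z)=0$ and $\lambda_w(a)(z)=0$ for all $w\in W$. The first condition means $a=\sum_kb_kw_k$. Now \eqref{eq:lambdalocal} at $z$ gives $0=\lambda_{w_k}(a)(z)=b_k+\theta(X_a(z))=b_k$ for $k=1,\dots,h$, so $a=0$.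

\emph{$p$ is surjective.} For $w=w_k$ we have $s_{w_k}(z)=0$, so by \eqref{eq:slocal} the corresponding component of $p(v,(c_w)_w)$ at $z$ is $dx_k(v)\,e_k$. The covectors $dx_1,\dots,dx_h$ are independent at $z$, so some $v$ realizes prescribed values in $L_{w_1},\dots,L_{w_h}$. For the remaining labels $s_w(z)\neq0$, and those components are then adjusted by the choice of $c_w$.

Since $n-(n+m)+m=0$, the image of $i$ and the kernel of $p$ have the same dimension at each point, and the sequence is exact. Exact sequences of vector bundles split, which gives
\[
TM\oplus\underline{\mathbb{R}}^m\cong\bigoplus_{w\in W}L_w\oplus\underline{\mathbb{R}}^n. \qedhere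
\]
\end{proof}

Hyperbolicity entered only through the normal form, and compactness only through the finiteness of $W$.

\begin{proof}[Proof of the consequences (1)--(3)]
(1) This is the Whitney formula.

(2) For a real line bundle $L$ the bundle $L\otimes L$ is trivial, so $2c_1(L\otimes\mathbb{C})=0$ and $c_1(L\otimes\mathbb{C})$ vanishes in real cohomology. By the splitting, in real cohomology
\[
c(TM\otimes\mathbb{C})=\prod_w\bigl(1+c_1(L_w\otimes\mathbb{C})\bigr)=1 .
\]
As $p_k(M)=(-1)^kc_{2k}(TM\otimes\mathbb{C})$, the positive-degree Pontryagin classes vanish. Let $M$ be oriented. If $4\nmid n$, its signature is $0$ by definition. If $4\mid n$, the signature is, by Hirzebruch's theorem, a polynomial without constant term in the positive-degree Pontryagin classes, evaluated on the fundamental class, and so it is $0$.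

(3) The group $H_1(M;\mathbb{Z}_2)$ is finite, so the covering is finite. A real line bundle is classified by $w_1\in H^1(M;\mathbb{Z}_2)=\operatorname{Hom}(\pi_1M,\mathbb{Z}_2)$, and every such homomorphism factors through $H_1(M;\mathbb{Z}_2)$. On the covering in question all $w_1(L_w)$ therefore pull back to $0$, and all $L_w$ become trivial. The pulled-back splitting says that the covering is stably parallelizable. If $H^1(M;\mathbb{Z}_2)=0$, the $L_w$ are trivial on $M$ itself.
\end{proof}

\section{Manifolds without hyperbolic actions}\label{sec:disproof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]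
(i) Let $x$ generate $H^2(\mathbb{CP}^2;\mathbb{Z})$. Then $p_1(\mathbb{CP}^2)=3x^2\neq0$ in real cohomology. The restriction of $T(\mathbb{CP}^2\times N)$ to $\mathbb{CP}^2\times\{\mathrm{pt}\}$ is $T\mathbb{CP}^2$ plus a trivial bundle, so the real class $p_1(\mathbb{CP}^2\times N)$ restricts to $p_1(\mathbb{CP}^2)\ne0$. By Theorem~\ref{thm:splitting}(2), $\mathbb{CP}^2\times N$ has no hyperbolic action.

(ii) Bundles $\xi$ as required exist: the tautological complex line bundle over $\mathbb{CP}^1=S^2$, viewed as a real plane bundle, has nonzero $w_2$ (its $c_1$ is odd), and we may add $\underline{\mathbb{R}}^{n-3}$. Let $\pi:E_n\to S^2$ be the projection. Its fiber is $S^{n-2}$ with $n-2\ge2$, so $E_n$ is closed, connected and simply connected. The tangent bundle of the total space of $\xi$ is isomorphic to the pullback of $TS^2\oplus\xi$, and the unit sphere bundle has trivial normal bundle in it. Hence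
\[
TE_n\oplus\underline{\mathbb{R}}\cong\pi^*(TS^2\oplus\xi).
\]
Since $H^1(S^2;\mathbb{Z}_2)=0$ and $w_2(S^2)=0$, this gives $w_2(E_n)=\pi^*w_2(\xi)$. In the mod $2$ Gysin sequence
\[
H^{2-(n-1)}(S^2;\mathbb{Z}_2)\longrightarrow H^2(S^2;\mathbb{Z}_2)\xrightarrow{\ \pi^*\ }H^2(E_n;\mathbb{Z}_2)
\]
the first group is $0$ because $n\ge4$. So $w_2(E_n)\neq0$. But $H^1(E_n;\mathbb{Z}_2)=0$, so a hyperbolic action on $E_n$ would give $w(E_n)=1$ by Theorem~\ref{thm:splitting}(1), a contradiction.

Finally, $S^2\times S^{n-2}$ admits a completely hyperbolic action by Theorem~\ref{thm:constructions}, as a product of spheres.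
\end{proof}

\begin{remark}
The condition $e=0$ cannot be dropped in Theorem~\ref{thm:splitting}. Let $\mathbb{C}^2\cong\mathbb{R}^4$ act on $\mathbb{CP}^2$ by $(\zeta_1,\zeta_2)\cdot[z_0:z_1:z_2]=[z_0:e^{\zeta_1}z_1:e^{\zeta_2}z_2]$. Let $[z_0:z_1:z_2]$ be a point and $z_j\neq0$. In the affine coordinates $u_i=z_i/z_j$, $i\ne j$, a suitable basis of $\mathbb{C}^2$ acts by independent complex scalings of the two coordinates. The isotropy algebra at the point is spanned over $\mathbb{C}$ by the scalings of the vanishing coordinates, and it acts on the transversal space as a sum of copies of $\mathbb{C}$. So the action is nondegenerate, with $h=0$ everywhere, although $p_1(\mathbb{CP}^2)\neq0$.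
\end{remark}

\section{Dimension three}\label{sec:three}

In dimension three the obstruction is vacuous.

\begin{proposition}
For every closed connected $3$-manifold $M$, with $L=\det TM$,
\[
TM\oplus\underline{\mathbb{R}}^4\cong L\oplus L\oplus L\oplus\underline{\mathbb{R}}^4 .
\]
\end{proposition}

This is a splitting of the form in Theorem~\ref{thm:splitting}, with $n=3$, $m=4$ and the line bundles $L,L,L,\underline{\mathbb{R}}$.

\begin{proof}
Let $a=w_1(M)=w_1(L)$ and write $kL$ for the sum of $k$ copies of $L$. By Wu's formula $w_2(M)=v_2+v_1^2$ with $v_1=a$ and, since $2>\frac32$, with $v_2=0$. So $w_2(M)=a^2$. The rank $4$ bundle $TM\oplus L$ has $w_1=a+a=0$ and $w_2=w_2(M)+a^2=0$. The bundle $4L$ has $w=(1+a)^4=1+a^4=1$. Both bundles therefore admit spin structures, so they are classified by maps $M\to BSO(4)$ that lift to $B\mathrm{Spin}(4)$. The group $\mathrm{Spin}(4)=SU(2)\times SU(2)$ is $2$-connected, so $B\mathrm{Spin}(4)$ is $3$-connected and every map from the $3$-dimensional complex $M$ to it is null-homotopic. Hence $TM\oplus L$ and $4L$ are trivial, and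
\[
TM\oplus\underline{\mathbb{R}}^4\cong TM\oplus4L\cong(TM\oplus L)\oplus3L\cong\underline{\mathbb{R}}^4\oplus3L. \qedhere
\]
\end{proof}

Theorem~\ref{thm:constructions} gives positive examples in dimension three: all connected sums of copies of $S^3$, $\mathbb{RP}^3$ and $S^1\times\Sigma$, with $\Sigma$ any closed connected surface.

\section{Constructions}\label{sec:constructions}

This section proves Theorem~\ref{thm:constructions} and Corollary~\ref{cor:low}. The actions on spheres and on the necks of connected sums are verified by one criterion.

\begin{lemma}\label{lem:criterion}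
Suppose that near a point there are coordinates $u_1,\dots,u_n$, not necessarily centered there, and a basis of generators equal to $u_1\partial_{u_1},\dots,u_n\partial_{u_n}$. Then the point is nondegenerate and hyperbolic.
\end{lemma}

\begin{proof}
Let $I=\{i:u_i=0\}$ at the point. The tangent space of the orbit is spanned by $\partial_{u_i}$, $i\notin I$. The isotropy algebra is spanned by the generators $u_i\partial_{u_i}$, $i\in I$, whose transversal linear parts are the matrix units $E_{ii}$, $i\in I$. They span the algebra of all diagonal matrices.
\end{proof}

\subsection{Spheres, projective spaces, products, coverings}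

\textbf{Spheres.} Let $n\ge1$. The fields $x_i\partial_{x_i}$, $0\le i\le n$, on $\mathbb{R}^{n+1}\setminus0$ commute with each other and with dilations. They descend to commuting fields $T_0,\dots,T_n$ on $S^n=(\mathbb{R}^{n+1}\setminus0)/\mathbb{R}_{>0}$, and $\sum_iT_i=0$ because the Euler field is tangent to the rays. We let $\mathbb{R}^n$ act with generators $T_1,\dots,T_n$. On each of the sets $\{x_j>0\}$ and $\{x_j<0\}$ use the coordinates $u_i=x_i/|x_j|$, $i\neq j$. There $T_i=u_i\partial_{u_i}$ for $i\ne j$, and because $\sum_iT_i=0$ these $n$ fields are a basis of generators. By Lemma~\ref{lem:criterion} the action is hyperbolic. Its fixed points are $\pm e_0,\dots,\pm e_n$.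

\medskip\noindent
\textbf{Projective spaces.} The fields $x_i\partial_{x_i}$ are invariant under $x\mapsto-x$, so the action descends to $\mathbb{RP}^n$. Nondegeneracy and hyperbolicity are local, and fixed points go to fixed points, so the action on $\mathbb{RP}^n$ is completely hyperbolic.

\begin{remark}
On $\mathbb{RP}^n$ the hypersurface $\{x_i=0\}$ has as label the vector of $\mathbb{R}^n$ that generates $T_i$, for $0\le i\le n$. These labels are distinct. Let $\gamma$ be the line bundle on $\mathbb{RP}^n$ whose sections are the odd functions on $S^n$. The section $x_i$ of $\gamma$ vanishes transversally and exactly on $\{x_i=0\}$, so the line bundle is $\gamma$ in each case, and Theorem~\ref{thm:splitting} reads $T\mathbb{RP}^n\oplus\underline{\mathbb{R}}^{n+1}\cong(n+1)\gamma\oplus\underline{\mathbb{R}}^n$. With $a=w_1(\gamma)$ this gives $w(\mathbb{RP}^n)=(1+a)^{n+1}$, which is not $1$ for $n=2$. So the line bundles cannot be omitted from the theorem. The case $n=1$ is the computation of Section~\ref{sec:circle}, up to a change of scale.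
\end{remark}

\noindent
\textbf{Products.} Let $\mathbb{R}^n$ act on $M$ and $\mathbb{R}^k$ on $N$, both completely hyperbolically, and let $\mathbb{R}^{n+k}$ act on $M\times N$. At $(z,z')$ the isotropy algebra is $\mathfrak g_z\oplus\mathfrak g_{z'}$, and the transversal space is the sum of the two transversal spaces. The isotropy algebra acts on it by the sum of the two diagonal algebras, that is, by all diagonal matrices in the combined basis. A pair of fixed points is a fixed point. So the product action is completely hyperbolic.

\medskip\noindent
\textbf{Coverings.} Given a finite connected covering, lift the commuting generators. Nondegeneracy and hyperbolicity are local, and the points over a fixed point are fixed.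

\subsection{Connected sums}

Let $n\ge2$, and let $M$ and $M'$ be closed connected $n$-manifolds carrying completely hyperbolic actions. This is where the fixed points are used: choose fixed points $p\in M$ and $p'\in M'$. By Lemma~\ref{lem:normal} with $r=0$ there are bases of generators $X_1,\dots,X_n$ on $M$ and $X'_1,\dots,X_n'$ on $M'$ with
\[
X_i=x_i\partial_{x_i}\ \text{ near } p,\qquad X_i'=x_i\partial_{x_i}\ \text{ near } p' .
\]
These expressions do not change when the coordinates are multiplied by a constant, so we may assume that both charts contain the closed unit ball.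

We need a hyperbolic action on a neck $S^{n-1}\times(-1,1)$ that agrees with $x_i\partial_{x_i}$ at both ends. In polar coordinates $x=r\theta$ the field $x_i\partial_{x_i}$ has radial component $x_i^2/r=\theta_i^2r$, and its projection to the sphere of rays is the field $T_i$ of the previous subsection, with coordinates now indexed by $1,\dots,n$. So consider on $S^{n-1}\times\mathbb{R}\ni(\theta,r)$ the fields
\[
\hat X_i=\theta_i^2\,r\partial_r+T_i,\qquad 1\le i\le n .
\]
They make sense across $r=0$ and are invariant under $r\mapsto-r$. In effect we replace $p$ by the sphere of directions at $p$ and then continue, on the other side of this sphere, with the directions at $p'$.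

For $r>0$ the map $(\theta,r)\mapsto r\theta$ sends $\hat X_i$ to $x_i\partial_{x_i}$. By the invariance, for $r<0$ the map $(\theta,r)\mapsto|r|\theta$ sends $\hat X_i$ to $x_i\partial_{x_i}$ as well. So the $\hat X_i$ commute for $r\neq0$, and by continuity everywhere.

It remains to check the points of the neck, in particular those with $r=0$. On each of the sets $\{\theta_j>0\}\times\mathbb{R}$ and $\{\theta_j<0\}\times\mathbb{R}$, $1\le j\le n$, which cover $S^{n-1}\times\mathbb{R}$, use the coordinates
\[
u_i=\theta_i/|\theta_j|\quad(i\neq j),\qquad \rho=r|\theta_j| .
\]
There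
\[
\hat X_i=u_i\partial_{u_i}\quad(i\ne j),\qquad \sum_{i=1}^n\hat X_i=\rho\,\partial_\rho .
\]
Indeed, for $r\neq0$ we have $u_i=x_i/|x_j|$ and $\rho=\pm|x_j|$, where $x=|r|\theta$ and the sign is that of $r$. The field $x_i\partial_{x_i}$ with $i\neq j$ multiplies $u_i$ by $1$ and annihilates $\rho$ and the other $u_l$, and the Euler field annihilates all $u_l$ and multiplies $\rho$ by $1$. At $r=0$ the formulas hold by continuity. The $n$ fields $\hat X_i$ ($i\neq j$) and $\sum_i\hat X_i$ are a basis of generators, so Lemma~\ref{lem:criterion} applies at every point of the neck. For $n=2$ and $\theta$ near $(1,0)$, for instance, $u=x_2/x_1$ and $\rho=\pm x_1$, with $\hat X_2=u\,\partial_u$ and $\hat X_1+\hat X_2=\rho\,\partial_\rho$. The crossing point of two curves is replaced by a circle carrying four fixed points.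

Let $A$ be the identity or the reflection $x_1\mapsto-x_1$ of $\mathbb{R}^n$; both preserve every $x_i\partial_{x_i}$. Glue
\[
(M\setminus p)\ \cup\ \bigl(S^{n-1}\times(-1,1)\bigr)\ \cup\ (M'\setminus p')
\]
by identifying $(\theta,r)$ with the point $r\theta$ of the chart at $p$ for $0<r<1$, and with the point $|r|A\theta$ of the chart at $p'$ for $-1<r<0$. As $r\to0$ these points leave $M\setminus p$ and $M'\setminus p'$, and as $|r|\to1$ the points $(\theta,r)$ leave the neck, so the result is Hausdorff. Cutting it along $r=0$ leaves two pieces. In the first, $p$ has been replaced by its sphere of directions; reparametrizing the radius shows that this is $M$ minus an open ball. The second is likewise $M'$ minus an open ball. So the result is a closed connected manifold and a connected sum $M\#M'$, and the two choices of $A$ give the two gluings.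

The fields $X_i$, $\hat X_i$, $X'_i$ match under the identifications. They give commuting fields on $M\#M'$, hence an action of $\mathbb{R}^n$. Every point is nondegenerate and hyperbolic: on $M\setminus p$ and $M'\setminus p'$ by hypothesis, on the neck by the computation above. The points $(\pm e_i,0)$ are fixed. So $M\#M'$ admits a completely hyperbolic action.

\medskip\noindent
\textbf{Surfaces.} By the classification, every closed connected surface is $S^2$ or a connected sum of copies of $T^2=S^1\times S^1$ or of $\mathbb{RP}^2$. All of these are covered by the constructions above. This completes the proof of Theorem~\ref{thm:constructions}. \qed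

\subsection{Simply connected manifolds of dimension 4, 5 and 6}

\begin{proof}[Proof of Corollary~\ref{cor:low}]
(a) Let $M$ be a closed simply connected smooth $4$-manifold with a completely hyperbolic action, and orient $M$. By Theorem~\ref{thm:splitting}, $w_2(M)=0$ and the signature is $0$. Since $w_2=v_2$ on an orientable manifold, the intersection form is even. It is unimodular of signature $0$, hence zero or, by the classification of indefinite unimodular forms, a sum of $k$ hyperbolic planes. This is the form of $\#_k(S^2\times S^2)$, and by Freedman's theorem \cite{Freedman} closed simply connected smooth $4$-manifolds with isomorphic forms are homeomorphic. Conversely, $S^4$, $S^2\times S^2$ and the connected sums of copies of $S^2\times S^2$ admit completely hyperbolic actions by Theorem~\ref{thm:constructions}.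

(b) If $M$ admits a completely hyperbolic action, then $w_2(M)=0$ by Theorem~\ref{thm:splitting}(1), as $H^1(M;\mathbb{Z}_2)=0$. If $w_2(M)=0$ and $H_2(M;\mathbb{Z})\cong\mathbb{Z}^k$, then $M$ is diffeomorphic to $\#_k(S^2\times S^3)$ by Smale \cite{Smale5}. These manifolds admit completely hyperbolic actions by Theorem~\ref{thm:constructions}.

(c) A closed $2$-connected smooth $6$-manifold is diffeomorphic to $S^6$ or to a connected sum of copies of $S^3\times S^3$ by Smale \cite{Smale6}. Theorem~\ref{thm:constructions} applies to these.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Freedman}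
Freedman, J. Differential Geom. \textbf{17} (1982).

\bibitem{Smale5}
S. Smale, \emph{On the structure of 5-manifolds}, Ann. of Math. \textbf{75} (1962).

\bibitem{Smale6}
S. Smale, \emph{On the structure of manifolds}, Amer. J. Math. \textbf{84} (1962).

\bibitem{ZM}
Nguyen Tien Zung, Nguyen Van Minh, \emph{Geometry of nondegenerate $\mathbb{R}^n$-actions on $n$-manifolds}, arXiv:1203.2765 (2012).

\end{thebibliography}

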